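\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Bounded stable solutions of boundary reaction problems\\ with a nonnegative nonlinearity}


\begin{abstract}
Let $s\in(0,1)$, $\alpha=1-2s$, and let $u$ be a bounded stable weak solution of $\operatorname{div}(x^\alpha\nabla u)=0$ in the half-space $\{x>0\}\subset\mathbb R^{n+1}$ with $-x^\alpha u_x=f(u)$ on $\{x=0\}$, where $f\ge0$. We prove that $u$ is constant whenever $n\le 10s$. In particular this is so for $n=4$ and $s\in[\frac12,1)$, which answers a question left open by Dupaigne and Sire. The proof tests stability with the generator of dilations applied to $u$ and evaluates the resulting boundary term by a weighted Pohozaev identity. We also construct nonconstant bounded stable solutions for every $s\in(0,1)$ when $n\ge10$,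 and for small $s$ when $n=8,9$.
\end{abstract}

\section{The problem and the results}

Let $n\ge1$, $s\in(0,1)$ and $\alpha=1-2s\in(-1,1)$. Points of $\mathbb R^{n+1}_+=\{(x,y):x>0,\ y\in\mathbb R^n\}$ are written $z=(x,y)$, and the boundary $\{x=0\}$ is identified with $\mathbb R^n$. Let $\beta\in(0,1)$ and let $f\in C^{1,\beta}(\mathbb R)$ with $f\ge0$. We study
\begin{equation}\label{eq:prob}
\begin{cases}\operatorname{div}(x^\alpha\nabla u)=0&\text{in }\mathbb R^{n+1}_+,\\ -x^\alpha u_x=f(u)&\text{on }\{x=0\}.\end{cases}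
\end{equation}
Up to a normalizing constant $d_{n,s}>0$ this is the extension form of the nonlocal equation $\frac1{d_{n,s}}(-\Delta)^sv=f(v)$ in $\mathbb R^n$, where $v=u(0,\cdot)$. The weight $x^\alpha$ turns the nonlocal operator into a local boundary flux.

Let $H^1(x^\alpha)$ be the completion of $C^1_c(\overline{\mathbb R^{n+1}_+})$ in the norm $\big(\int x^\alpha(\varphi^2+|\nabla\varphi|^2)\big)^{1/2}$. Integrals without a domain are over $\mathbb R^{n+1}_+$, and $\int_\partial$ denotes integration in $y$ over $\{x=0\}$, where functions are understood as traces (Section~\ref{sec:prelim}); for functions that belong to the space only locally, traces are defined through cutoffs. A \emph{bounded weak solution} of \eqref{eq:prob} is a bounded function $u$ with $x^\alpha(u^2+|\nabla u|^2)\in L^1_{loc}(\overline{\mathbb R^{n+1}_+})$ and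
\begin{equation}\label{eq:weak}
\int x^\alpha\nabla u\cdot\nabla\xi=\int_\partial f(u)\,\xi\qquad\text{for all }\xi\in C^1_c(\overline{\mathbb R^{n+1}_+}).
\end{equation}
It is \emph{stable} if
\begin{equation}\label{eq:stab}
\int x^\alpha|\nabla\varphi|^2-\int_\partial f'(u)\varphi^2\ \ge\ 0\qquad\text{for all }\varphi\in H^1(x^\alpha).
\end{equation}
Formally, if $\mathcal F'=f$, then \eqref{eq:prob} is the Euler--Lagrange equation of $\frac12\int x^\alpha|\nabla u|^2-\int_\partial\mathcal F(u)$, and \eqref{eq:stab} says that the second variation of this energy at $u$ is nonnegative.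

\paragraph{The question.} A constant $u\equiv c$ solves \eqref{eq:prob} exactly when $f(c)=0$. Since $f\ge0$, such a $c$ is a minimum of $f$, so $f'(c)=0$ and the constant is stable. Are there other bounded stable solutions? It is known (see \cite{DS}) that there are none if $n\le3$ and $s\in[\frac12,1)$, or if $n\le2$ and $s\in(0,\frac12)$. The case
\[
n=4,\qquad s\in[\tfrac12,1)
\]
is not covered by this result and is left open in \cite{DS}. For the Laplacian, which corresponds to $s=1$, the analogous statement is known at least up to $n=4$. We show that in the open case, too, all bounded stable solutions are constant. More generally, we prove the following.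

\begin{theorem}\label{thm:A}
Let $n\ge1$, $s\in(0,1)$ and $n\le10s$. Let $f\in C^{1,\beta}(\mathbb R)$ with $f\ge0$. Then every bounded stable weak solution of \eqref{eq:prob} is constant.
\end{theorem}

\begin{corollary}\label{cor:four}
If $n=4$, $s\in[\frac12,1)$, $f\in C^{1,\beta}(\mathbb R)$ and $f\ge0$, then every bounded stable weak solution of \eqref{eq:prob} is constant.
\end{corollary}

\begin{proof}
Here $10s\ge5>4=n$, so Theorem~\ref{thm:A} applies.
\end{proof}

Theorem~\ref{thm:A} does not contain the known result when $s$ is small: for $s<\frac15$ the latter includes $n=2>10s$.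

Some restriction on the dimension is necessary. Put
\begin{equation}\label{eq:hn}
h_n(s)=\log\frac{\Gamma^2(\frac{n+2s}4)}{\Gamma^2(\frac{n-2s}4)}-\log\frac{\Gamma(\frac n2)\,\Gamma(1+s)}{\Gamma(\frac{n-2s}2)} .
\end{equation}

\begin{theorem}\label{thm:B}
If $n\ge8$ and $h_n(s)>0$, there are $f\in C^{1,\beta}(\mathbb R)$ with $f\ge0$ and a nonconstant bounded stable weak solution of \eqref{eq:prob}. The condition $h_n(s)>0$ holds for all $n\ge10$ and all $s\in(0,1)$, and for $n\in\{8,9\}$ when $s$ is small.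
\end{theorem}

Parameters with $n>10s$ that are covered neither by the known result quoted above nor by Theorem~\ref{thm:B} are not settled here.

\paragraph{What the hypotheses do.} The following examples show that Corollary~\ref{cor:four} fails without the boundedness of $u$, without the sign of $f$, or without stability.
\begin{itemize}
\item \emph{Boundedness.} For $f\equiv1$, the function $u=-x^{2s}/(2s)$ satisfies $-x^\alpha u_x=1$ everywhere, so it solves \eqref{eq:prob}, and \eqref{eq:stab} holds because $f'=0$.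
\item \emph{Sign of $f$.} Let $s=\frac12$ and $u=\frac2\pi\arctan\frac{y_1}{1+x}$, so $|u|<1$. Then $u$ is harmonic, being a multiple of the polar angle in the variables $(1+x,y_1)$. On $\{x=0\}$ we have $y_1=\tan\frac{\pi u}2$, so $-u_x=\frac1\pi\frac{2y_1}{1+y_1^2}=\frac1\pi\sin(\pi u)=:f(u)$, and $f$ changes sign. The function $p=u_{y_1}=\frac2\pi\frac{1+x}{(1+x)^2+y_1^2}$ is positive, smooth up to $\{x=0\}$, harmonic, and satisfies $-p_x=f'(u)p$ there. Testing its equation with $\varphi^2/p$, where $\varphi\in C^1_c(\overline{\mathbb R^{n+1}_+})$, gives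
\[
\int_\partial f'(u)\varphi^2=\int\nabla p\cdot\nabla(\varphi^2/p)=\int\Big(|\nabla\varphi|^2-\Big|\nabla\varphi-\frac{\varphi}{p}\nabla p\Big|^2\Big)\le\int|\nabla\varphi|^2 .
\]
As $f'$ is bounded, \eqref{eq:stab} follows by density and the trace inequality \eqref{eq:T} below.
\item \emph{Stability.} Remark~\ref{rem:unstable} gives, for every $n>2s$, a nonconstant bounded solution with some $f\ge0$.
\end{itemize}
In the proof for $n>2s$, $f\ge0$ and the bound on $u$ are used together in the energy estimate of Section~\ref{sec:energy}, and stability enters once, with one test function.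

\paragraph{Notation.} In Sections~\ref{sec:prelim}--\ref{sec:proofA}, $u$ is a bounded weak solution and
\begin{gather*}
\rho=|z|,\qquad \theta=\frac x\rho\in(0,1],\qquad N=n+1+\alpha=n+2-2s,\qquad a=\frac{N-2}2=\frac{n-2s}2,\\
K=\sup|u|,\qquad \Lambda=\max_{[-K,K]}|f'|,\qquad w=z\cdot\nabla u=\rho u_\rho,\qquad B_r=\{x>0,\ \rho<r\}.
\end{gather*}
The number $N$ is the dimension that the weight sees: $\int_{B_r}x^\alpha=Cr^N$, and for a radial $C^2$ function $\zeta=\zeta(\rho)$,
\begin{equation}\label{eq:radial}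
\operatorname{div}(x^\alpha\nabla\zeta)=x^\alpha\Big(\zeta''+\frac n\rho\zeta'\Big)+\alpha x^{\alpha-1}\frac x\rho\,\zeta'=x^\alpha\Big(\zeta''+\frac{N-1}\rho\zeta'\Big).
\end{equation}
Thus $\rho^{2-N}=\rho^{-2a}$ is the radial singular solution when $a\neq0$.

\section{The idea, for $n=4$ and $s=\frac12$}\label{sec:idea}

Let $n=4$ and $s=\frac12$. Then $\alpha=0$, $u$ is harmonic in $\mathbb R^5_+$, and $-u_x=f(u)$ on $\{x=0\}$. In this section we pretend that $u$ is smooth up to the boundary and that integrations by parts are legitimate.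

\emph{Which test function?} A derivative $u_{y_i}$ solves the linearized problem exactly, so with it the nonlinearity disappears from the stability inequality. The generator of dilations, $w=z\cdot\nabla u$, is also harmonic, but on $\{x=0\}$
\[
-w_x=-u_x-y\cdot\nabla_yu_x=f(u)+f'(u)\,y\cdot\nabla_yu=f'(u)w+f(u),
\]
with an extra term $f(u)$. For a cutoff $\eta$ this gives
\[
\int|\nabla(w\eta)|^2=\int\nabla w\cdot\nabla(w\eta^2)+\int w^2|\nabla\eta|^2=\int_\partial\big(f'(u)w^2+f(u)w\big)\eta^2+\int w^2|\nabla\eta|^2 ,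
\]
and stability with $\varphi=w\eta$ becomes
\[
-\int_\partial f(u)\,w\,\eta^2\le\int w^2|\nabla\eta|^2 .
\]

\emph{The boundary term can be computed.} Multiplying $\Delta u=0$ by $w\zeta$ with $\zeta$ radial and integrating by parts twice yields a Pohozaev identity,
\[
\int_\partial f(u)\,w\,\zeta=\int\nabla u\cdot\nabla(w\zeta)=\int\Big\{-|\nabla u|^2\big(\tfrac32\zeta+\tfrac12\rho\zeta'\big)+\rho\zeta'u_\rho^2\Big\},
\]
because $\nabla u\cdot\nabla w=|\nabla u|^2+\frac12z\cdot\nabla|\nabla u|^2$ and $\operatorname{div}(\zeta z)=5\zeta+\rho\zeta'$.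

\emph{Which weight?} Take $\eta=\rho^{-\gamma}$ with $\gamma>0$ and $\zeta=\eta^2=\rho^{-2\gamma}$. Since $w^2|\nabla\eta|^2=\gamma^2\rho^{-2\gamma}u_\rho^2$, the two displays combine to
\[
\int\rho^{-2\gamma}\Big\{\big(\tfrac32-\gamma\big)|\nabla u|^2+\gamma(2-\gamma)u_\rho^2\Big\}\le0 .
\]
If $\gamma>\frac32$, the term with the full gradient has the wrong sign. If $\gamma<\frac32$, the signs are right, but truncating the weight at radius $R$ costs $R^{-2\gamma}\int_{B_{2R}\setminus B_R}|\nabla u|^2$, and the natural bound on the energy in $B_R$ is $O(R^3)$, which is not enough. The choice $\gamma=\frac32$ removes the term in $|\nabla u|^2$ altogether and leaves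
\[
\tfrac34\int\rho^{-3}u_\rho^2\le0 .
\]
So $u_\rho=0$: $u$ is constant along rays from the origin. The origin can be any boundary point, and a function constant along the rays from every boundary point is constant.

For general $n$ and $s$ the same computation gives $2s(a-\gamma)$ and $\gamma(4s-\gamma)$ as the two coefficients. With $\gamma=a$ the surviving one is $a(4s-a)$, and $a\le4s$ means exactly $n\le10s$.

To make this a proof we need the following. The function $w$ must be admissible although $u$ is not assumed smooth at the boundary (Section~\ref{sec:prelim}). The truncation error at the critical weight must tend to zero, whereas the natural energy bound only gives $O(1)$; a better test function, which again uses $f\ge0$ and the boundedness of $u$, gives this (Section~\ref{sec:energy}). The weight must be cut off at the origin, and the equality case $a=4s$ needs a second look (Section~\ref{sec:proofA}).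

\section{Traces and the dilation field}\label{sec:prelim}

Let $\mathcal H$ be the set of functions $\varphi$ on $\mathbb R^{n+1}_+$ with bounded support in $\overline{\mathbb R^{n+1}_+}$ and $\varphi,|\nabla\varphi|\in L^2(x^\alpha)$. These are the test functions we shall use.

\begin{lemma}\label{lem:trace}
{\rm(i)} $\mathcal H\subset H^1(x^\alpha)$, and each $\varphi\in\mathcal H$ is the limit in $H^1(x^\alpha)$ of functions in $C^1_c(\overline{\mathbb R^{n+1}_+})$ supported in a fixed compact set.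

{\rm(ii)} There is $C_s$ such that for all $\varphi\in H^1(x^\alpha)$ and $r>0$ the trace satisfies
\begin{equation}\label{eq:T}
\int_\partial\varphi^2\le C_s\Big(r^{2s}\int x^\alpha|\nabla\varphi|^2+r^{2s-2}\int x^\alpha\varphi^2\Big).
\end{equation}

{\rm(iii)} For $\varphi\in\mathcal H$ and a.e.\ $x>0$, $\displaystyle\int|\varphi(x,y)-\varphi(0,y)|^2dy\le\frac{x^{2s}}{2s}\int t^\alpha|\nabla\varphi(t,y)|^2\,dt\,dy$.
\end{lemma}

\begin{proof}
(i) Since $|\alpha|<1$, both $x^\alpha$ and $x^{-\alpha}$ are locally integrable up to $x=0$, so by Cauchy--Schwarz $\varphi,\nabla\varphi\in L^1$. Hence the even reflection $\tilde\varphi$ of $\varphi$ in $x$ lies in $W^{1,1}(\mathbb R^{n+1})$, with $\tilde\varphi,\nabla\tilde\varphi\in L^2(|x|^\alpha)$. Recall that a weight $\omega$ is in the Muckenhoupt class $A_2$ if the product of the averages of $\omega$ and $\omega^{-1}$ over a cube is bounded, uniformly over all cubes, and that the Hardy--Littlewood maximal operator $M$ is then bounded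 on $L^2(\omega)$. The weight $|x|^\alpha$ depends on $x$ only, so it suffices to look at intervals $I\subset\mathbb R$ of length $\ell$: if $\operatorname{dist}(I,0)\ge\ell$, then $|x|$ is comparable to a constant on $I$; otherwise $I\subset[-2\ell,2\ell]$ and the averages of $|x|^{\pm\alpha}$ are at most $C\ell^{\pm\alpha}$. So $|x|^\alpha\in A_2$. A mollification of $g\in L^2(|x|^\alpha)$ with a radially decreasing kernel converges to $g$ a.e.\ and is dominated by $Mg\in L^2(|x|^\alpha)$, hence converges in $L^2(|x|^\alpha)$. Apply this to $\tilde\varphi$ and $\nabla\tilde\varphi$ and restrict to $x\ge0$.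

(ii), (iii) Let $\varphi\in C^1_c(\overline{\mathbb R^{n+1}_+})$. As $1-\alpha=2s$, Cauchy--Schwarz gives
\[
|\varphi(x,y)-\varphi(0,y)|^2\le\int_0^xt^{-\alpha}dt\int_0^xt^\alpha\varphi_t^2\,dt=\frac{x^{2s}}{2s}\int_0^xt^\alpha\varphi_t^2\,dt .
\]
Integration in $y$ gives (iii). Also $\varphi(0,y)^2\le2\varphi(x,y)^2+\frac{x^{2s}}s\int_0^xt^\alpha\varphi_t^2dt$. Averaging over $x\in(0,r)$ with weight $x^\alpha$, whose integral is $r^{2-2s}/(2-2s)$, and integrating in $y$ gives \eqref{eq:T}. By density (ii) defines the trace and extends to $H^1(x^\alpha)$, and (iii) extends to $\mathcal H$, since along a subsequence the approximants converge in $L^2(dy)$ on almost every slice.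
\end{proof}

By (iii) the trace is the limit of the slices, so traces commute with multiplication by Lipschitz functions, translations in $y$ and dilations. Applied to cutoffs of $u$, (iii) shows that $u(x,\cdot)\to u(0,\cdot)$ in $L^2_{loc}$ as $x\to0$, hence $|u(0,\cdot)|\le K$ a.e., and $f(u)$, $f'(u)$ are bounded on $\{x=0\}$. By (i) and (ii), \eqref{eq:weak} holds for all $\xi\in\mathcal H$, and if $u$ is stable, \eqref{eq:stab} holds for all $\varphi\in\mathcal H$.

The next lemma is the rigorous form of ``differentiate the equation along dilations''. The difficulty is that $\nabla w$ contains second derivatives of $u$. Those with at least one tangential index are controlled by difference quotients. The second normal derivative enters only through $xu_{xx}$, and the equation expresses it by the others.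

\begin{lemma}\label{lem:w}
$u$ is smooth in $\{x>0\}$, and $w,|\nabla w|\in L^2_{loc}(\overline{\mathbb R^{n+1}_+},x^\alpha)$. For all $\xi\in\mathcal H$,
\begin{equation}\label{eq:w}
\int x^\alpha\nabla w\cdot\nabla\xi=\int_\partial\big(f'(u)w+2sf(u)\big)\xi .
\end{equation}
\end{lemma}

\begin{proof}
In $\{x>0\}$, $u$ is a weak solution of a linear elliptic equation with smooth coefficients, hence smooth.

\emph{Tangential derivatives.} Let $D_hu(z)=\frac{u(z+he_i)-u(z)}h$, $0<|h|\le1$, with $e_i$ the direction of $y_i$. Subtracting \eqref{eq:weak} from its translate,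
\[
\int x^\alpha\nabla D_hu\cdot\nabla\xi=\int_\partial c_h\,D_hu\,\xi\quad(\xi\in\mathcal H),\qquad c_h=\int_0^1f'(u+thD_hu)\,dt,\quad|c_h|\le\Lambda .
\]
With $\xi=\eta^2D_hu\in\mathcal H$, $\eta\in C_c^\infty(\mathbb R^{n+1})$, and Young's inequality,
\begin{align*}
\int x^\alpha\eta^2|\nabla D_hu|^2&\le2\int x^\alpha|\eta||D_hu||\nabla\eta||\nabla D_hu|+\Lambda\int_\partial(\eta D_hu)^2\\
&\le\tfrac14\int x^\alpha\eta^2|\nabla D_hu|^2+4\int x^\alpha|\nabla\eta|^2(D_hu)^2+\Lambda\int_\partial(\eta D_hu)^2 .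
\end{align*}
By \eqref{eq:T} for $\eta D_hu$ and $|\nabla(\eta D_hu)|^2\le2\eta^2|\nabla D_hu|^2+2|\nabla\eta|^2(D_hu)^2$, with $r$ so small that $2\Lambda C_sr^{2s}\le\frac14$, the last term is at most $\frac14\int x^\alpha\eta^2|\nabla D_hu|^2+C_\eta\int_{\operatorname{supp}\eta}x^\alpha(D_hu)^2$. Hence
\[
\int x^\alpha\eta^2|\nabla D_hu|^2\le C_\eta\int_{\operatorname{supp}\eta}x^\alpha(D_hu)^2 .
\]
Since $D_hu=\frac1h\int_0^hu_{y_i}(z+te_i)\,dt$ and the weight does not depend on $y$, the right side is bounded for $0<|h|\le1$ by a constant times the integral of $x^\alpha u_{y_i}^2$ over a bounded set. Let $h\to0$; by Fatou, $\nabla u_{y_i}\in L^2_{loc}(\overline{\mathbb R^{n+1}_+},x^\alpha)$.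

\emph{Integrability of $\nabla w$.} The equation in $\{x>0\}$ reads $xu_{xx}=-x\Delta_yu-\alpha u_x$. Hence
\begin{align*}
w_x&=u_x+xu_{xx}+y\cdot\nabla_yu_x=(1-\alpha)u_x-x\Delta_yu+y\cdot\nabla_yu_x,\\
\nabla_yw&=x\nabla_yu_x+\nabla_yu+(y\cdot\nabla_y)\nabla_yu,
\end{align*}
and all these terms lie in $L^2_{loc}(\overline{\mathbb R^{n+1}_+},x^\alpha)$, as does $w$.

\emph{Equation.} Let $\xi\in C^1_c(\overline{\mathbb R^{n+1}_+})$, $u_\lambda(z)=u(\lambda z)$ and $z'=\lambda z$. The substitution produces the factors $\lambda$ from $\nabla u_\lambda$, $\lambda^{-\alpha}$ from the weight, $\lambda^{-n-1}$ from $dz$ and $\lambda$ from $\nabla\xi$. So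
\[
\int x^\alpha\nabla u_\lambda\cdot\nabla\xi=\lambda^{1-\alpha-n}\int_\partial f(u(0,y'))\,\xi(0,y'/\lambda)\,dy'=\lambda^{2s}\int_\partial f(u_\lambda)\,\xi .
\]
Put $q_\lambda=\frac{u_\lambda-u}{\lambda-1}$ and $c_\lambda=\int_0^1f'(u+t(u_\lambda-u))\,dt$. Subtract \eqref{eq:weak} and divide by $\lambda-1$:
\[
\int x^\alpha\nabla q_\lambda\cdot\nabla\xi=\int_\partial\Big[\lambda^{2s}c_\lambda q_\lambda+\frac{\lambda^{2s}-1}{\lambda-1}f(u)\Big]\xi .
\]
In $\{x>0\}$ we have $\frac d{d\mu}u(\mu z)=\frac1\mu w(\mu z)$, so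
\[
q_\lambda=\frac1{\lambda-1}\int_1^\lambda w(\mu z)\frac{d\mu}\mu,\qquad\nabla q_\lambda=\frac1{\lambda-1}\int_1^\lambda(\nabla w)(\mu z)\,d\mu .
\]
By Minkowski's inequality and continuity of dilations in $L^2_{loc}(\overline{\mathbb R^{n+1}_+},x^\alpha)$, $q_\lambda\to w$ and $\nabla q_\lambda\to\nabla w$ in that space as $\lambda\to1$. By \eqref{eq:T}, applied after multiplication by a cutoff, the traces converge in $L^2_{loc}(\partial)$. In particular $u_\lambda\to u$ in $L^2_{loc}(\partial)$, so $c_\lambda\to f'(u)$ a.e.\ along a sequence $\lambda\to1$, while $|c_\lambda|\le\Lambda$. Writing $c_\lambda q_\lambda-f'(u)w=c_\lambda(q_\lambda-w)+(c_\lambda-f'(u))w$ and using dominated convergence for the second term, we obtain \eqref{eq:w} for $\xi\in C^1_c(\overline{\mathbb R^{n+1}_+})$. Since $f'(u)w+2sf(u)\in L^2_{loc}(\partial)$, it extends to $\xi\in\mathcal H$ by Lemma~\ref{lem:trace}.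
\end{proof}

\section{Energy with the critical weight}\label{sec:energy}

Testing with $u-K\le0$ times a cutoff bounds the energy in $B_R$ by $CR^{N-2}=CR^{2a}$. For the critical weight this only says that the energy in the annulus $B_{2R}\setminus B_R$, weighted by $\rho^{-2a}$, is bounded. The next lemma uses instead a weight whose weighted Laplacian has a sign, and shows that the contributions of all dyadic annuli have a finite sum.

\begin{lemma}\label{lem:energy}
If $n>2s$, then $\int x^\alpha(1+\rho^2)^{-a}|\nabla u|^2<\infty$. Consequently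
\begin{equation}\label{eq:tail}
\lim_{R\to\infty}\int_{B_{2R}\setminus B_R}x^\alpha\rho^{-2a}|\nabla u|^2=0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $G=(1+\rho^2)^{-a}$, let $\chi\in C^\infty([0,\infty))$ satisfy $0\le\chi\le1$, $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$, and put $\zeta=G\,\chi(\rho/R)$ with $R\ge1$. Test with $\xi=(u-K)\zeta\in\mathcal H$. Since $f\ge0$ and $u\le K$, we have $f(u)(u-K)\zeta\le0$, so
\begin{equation}\label{eq:caccio}
\int x^\alpha\zeta|\nabla u|^2\le-\frac12\int x^\alpha\nabla(u-K)^2\cdot\nabla\zeta=\frac12\int(u-K)^2\operatorname{div}(x^\alpha\nabla\zeta).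
\end{equation}
For the last equality integrate by parts on $\{x>\tau\}$. The boundary term is $\frac12\tau^\alpha\int_{\{x=\tau\}}(u-K)^2\zeta_x\,dy$. Since $\zeta$ is a smooth function of $\rho^2$ with bounded support, $|\zeta_x|\le C_Rx$, and the boundary term is $O(\tau^{1+\alpha})\to0$.

Because $2(a+1)=N$,
\[
G''+\frac{N-1}\rho G'=-2aN(1+\rho^2)^{-a-1}+4a(a+1)\rho^2(1+\rho^2)^{-a-2}=-2aN(1+\rho^2)^{-a-2}\le0 .
\]
By \eqref{eq:radial}, $\operatorname{div}(x^\alpha\nabla\zeta)\le0$ for $\rho<R$. For $R\le\rho\le2R$ we have $|\zeta''|+\rho^{-1}|\zeta'|\le CR^{-2a-2}=CR^{-N}$, so $\operatorname{div}(x^\alpha\nabla\zeta)\le CR^{-N}x^\alpha$. As $(u-K)^2\le4K^2$ and $\int_{B_{2R}}x^\alpha=CR^N$, the right side of \eqref{eq:caccio} is at most $CK^2$ with $C$ independent of $R$. Let $R\to\infty$. For $\rho\ge1$, $\rho^{-2a}\le2^a(1+\rho^2)^{-a}$, so for $R\ge1$ the integral in \eqref{eq:tail} is at most $2^a$ times the tail of a convergent integral.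
\end{proof}

\section{Stability against Pohozaev}

We now prove the two relations of Section~\ref{sec:idea}. The functions $\zeta$ and $\eta^2$ need only agree on the boundary; this freedom is used in the equality case $n=10s$.

\begin{proposition}\label{prop:main}
Let $u$ be a bounded stable weak solution. Let $\eta$ be Lipschitz with bounded support, let $\zeta=\zeta(\rho)$ be radial and Lipschitz with bounded support, and let $\zeta=\eta^2$ on $\{x=0\}$. Then
\begin{equation}\label{eq:main}
2s\int x^\alpha\Big\{|\nabla u|^2\big(a\zeta+\tfrac12\rho\zeta'\big)-\rho\zeta'u_\rho^2\Big\}\le\int x^\alpha w^2|\nabla\eta|^2 .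
\end{equation}
\end{proposition}

\begin{proof}
\emph{Stability.} By Lemma~\ref{lem:w}, $w\eta$ and $w\eta^2$ belong to $\mathcal H$. By \eqref{eq:w} with $\xi=w\eta^2$,
\begin{align*}
\int x^\alpha|\nabla(w\eta)|^2&=\int x^\alpha\nabla w\cdot\nabla(w\eta^2)+\int x^\alpha w^2|\nabla\eta|^2\\
&=\int_\partial\big(f'(u)w^2+2sf(u)w\big)\eta^2+\int x^\alpha w^2|\nabla\eta|^2 .
\end{align*}
Hence \eqref{eq:stab} with $\varphi=w\eta$ gives
\begin{equation}\label{eq:st}
-2s\int_\partial f(u)\,w\,\eta^2\le\int x^\alpha w^2|\nabla\eta|^2 .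
\end{equation}

\emph{Pohozaev.} Test \eqref{eq:weak} with $\xi=w\zeta\in\mathcal H$. We have
\[
\nabla u\cdot\nabla w=|\nabla u|^2+\tfrac12z\cdot\nabla|\nabla u|^2,\qquad w\,\nabla u\cdot\nabla\zeta=\rho\zeta'u_\rho^2 .
\]
The function $\frac12x^\alpha\zeta\,z\cdot\nabla|\nabla u|^2=x^\alpha\zeta(\nabla u\cdot\nabla w-|\nabla u|^2)$ is integrable by Lemma~\ref{lem:w}. Integrate it by parts on $\{x>\tau\}$. As the outer normal is $-e_x$, the boundary term is $-\frac12\tau^{1+\alpha}\int_{\{x=\tau\}}\zeta|\nabla u|^2dy$. It tends to $0$ along some sequence $\tau_j\to0$: otherwise, for some $c>0$, $\tau^\alpha\int_{\{x=\tau\}}|\zeta||\nabla u|^2dy\ge c/\tau$ for all small $\tau$, which contradicts its integrability over $\tau\in(0,1)$. Since $\operatorname{div}(x^\alpha\zeta z)=x^\alpha(N\zeta+\rho\zeta')$ and $1-\frac N2=-a$, we get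
\begin{equation}\label{eq:poh}
\int_\partial f(u)\,w\,\zeta=\int x^\alpha\Big\{-|\nabla u|^2\big(a\zeta+\tfrac12\rho\zeta'\big)+\rho\zeta'u_\rho^2\Big\}.
\end{equation}
As $\eta^2=\zeta$ on $\{x=0\}$, inserting \eqref{eq:poh} in \eqref{eq:st} gives \eqref{eq:main}.
\end{proof}

\section{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

Let $u$ be a bounded stable weak solution and $n\le10s$. We treat the cases $2s<n<10s$, $n=10s$ and $n\le2s$ in turn.

\subsection{The case $2s<n<10s$}\label{sub:strict}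

This case contains $n=4$, $s\in[\frac12,1)$. Here $0<a<4s$. We cut off the power $\rho^{-a}$ at the origin and at infinity. For $0<\delta<R$ with $R\ge1$ let $\rho_\delta=\max(\rho,\delta)$, let $\chi_R=1$ for $\rho\le R$, $\chi_R=2-\rho/R$ for $R\le\rho\le2R$, and $\chi_R=0$ beyond, and put
\begin{equation}\label{eq:weights}
\zeta=\rho_\delta^{-2a}\chi_R^2,\qquad\eta=\rho_\delta^{-a}\chi_R .
\end{equation}
Both are Lipschitz with bounded support and $\zeta=\eta^2$. Compare the integrands in \eqref{eq:main}.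
\begin{itemize}
\item For $\rho<\delta$: $\zeta'=0$ and $\nabla\eta=0$. The left integrand is $2sa\,\delta^{-2a}x^\alpha|\nabla u|^2\ge0$, the right one is $0$.
\item For $\delta<\rho<R$: $\zeta=\rho^{-2a}$, so $a\zeta+\frac12\rho\zeta'=0$ and $-\rho\zeta'=2a\rho^{-2a}$. The left integrand is $4sa\,x^\alpha\rho^{-2a}u_\rho^2$. As $w^2=\rho^2u_\rho^2$ and $|\nabla\eta|^2=a^2\rho^{-2a-2}$, the right one is $a^2x^\alpha\rho^{-2a}u_\rho^2$.
\item For $R<\rho<2R$: $|\rho\chi_R'|\le2$, so $|\zeta|+|\rho\zeta'|\le C\rho^{-2a}$ and $|\nabla\eta|\le C\rho^{-a-1}$. Both integrands are bounded in absolute value by $C\,x^\alpha\rho^{-2a}|\nabla u|^2$ with $C=C(n,s)$.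
\end{itemize}
Hence, by \eqref{eq:tail},
\[
a(4s-a)\int_{B_R\setminus B_\delta}x^\alpha\rho^{-2a}u_\rho^2\le C\int_{B_{2R}\setminus B_R}x^\alpha\rho^{-2a}|\nabla u|^2\longrightarrow0\qquad(R\to\infty).
\]
Since $a(4s-a)>0$, $u_\rho=0$ in $\{x>0,\ \rho>\delta\}$. As $\delta>0$ was arbitrary,
\begin{equation}\label{eq:rays}
xu_x+y\cdot\nabla_yu=0\qquad\text{in }\mathbb R^{n+1}_+ .
\end{equation}
The hypotheses are invariant under translations in $y$, so $xu_x+(y-y_0)\cdot\nabla_yu=0$ for every $y_0\in\mathbb R^n$. Subtracting, $y_0\cdot\nabla_yu=0$ for all $y_0$, so $\nabla_yu=0$, then $u_x=0$, and $u$ is constant.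

\subsection{The case $n=10s$}

Now $a=4s>0$, and the coefficient $a(4s-a)$ vanishes. We use that $\eta$ may be decreased away from the boundary without changing $\zeta$. A decrease of relative size $\varepsilon\theta^2$ lowers $|\nabla\eta|^2$ by a term of order $\varepsilon$, while the gradient of the new factor, being tangential to spheres, costs only order $\varepsilon^2$. Precisely, let
\[
\varepsilon=\min\{1,a^2/8\}
\]
and, with $\zeta$ as in \eqref{eq:weights},
\[
\eta=\rho_\delta^{-a}\chi_R\Big(1-\varepsilon\frac{x^2}{\rho_\delta^2}\Big).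
\]
Still $\eta$ is Lipschitz with bounded support and $\eta^2=\zeta$ on $\{x=0\}$. Compare the integrands in \eqref{eq:main} again. Note that $4\varepsilon^2\le4\varepsilon\le\frac12a^2$.
\begin{itemize}
\item For $\rho<\delta$: the left integrand is $2sa\,\delta^{-2a}x^\alpha|\nabla u|^2=\frac12a^2\delta^{-2a}x^\alpha|\nabla u|^2$. Since $w^2\le\delta^2|\nabla u|^2$ and $|\nabla\eta|^2=4\varepsilon^2x^2\delta^{-2a-4}\le4\varepsilon^2\delta^{-2a-2}$, the right one is at most $4\varepsilon^2\delta^{-2a}x^\alpha|\nabla u|^2$. Left minus right is $\ge0$.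
\item For $\delta<\rho<R$: put $\psi=1-\varepsilon\theta^2$, so $\eta=\rho^{-a}\psi$. From $\nabla\theta=\rho^{-1}e_x-x\rho^{-3}z$ we get $z\cdot\nabla\theta=0$ and $|\nabla\theta|^2=(1-\theta^2)/\rho^2$. Hence $|\nabla\eta|^2\le\rho^{-2a-2}(a^2\psi^2+4\varepsilon^2\theta^2)$. The left integrand is $4sa\,x^\alpha\rho^{-2a}u_\rho^2=a^2x^\alpha\rho^{-2a}u_\rho^2$, so left minus right is at least
\[
x^\alpha\rho^{-2a}u_\rho^2\big[a^2(1-\psi^2)-4\varepsilon^2\theta^2\big]\ge\tfrac12a^2\varepsilon\,x^\alpha\rho^{-2a}\theta^2u_\rho^2 ,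
\]
because $1-\psi^2=2\varepsilon\theta^2-\varepsilon^2\theta^4\ge\varepsilon\theta^2$ and $4\varepsilon^2\le\frac12a^2\varepsilon$.
\item For $R<\rho<2R$: we still have $|\nabla\eta|\le C\rho^{-a-1}$, and both integrands are bounded in absolute value by $C\,x^\alpha\rho^{-2a}|\nabla u|^2$.
\end{itemize}
Therefore, by \eqref{eq:tail},
\[
\tfrac12a^2\varepsilon\int_{B_R\setminus B_\delta}x^\alpha\rho^{-2a}\theta^2u_\rho^2\le C\int_{B_{2R}\setminus B_R}x^\alpha\rho^{-2a}|\nabla u|^2\longrightarrow0\qquad(R\to\infty).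
\]
Since $\theta>0$ in $\{x>0\}$, again $u_\rho=0$ for $\rho>\delta$. So \eqref{eq:rays} holds, and we conclude as before.

\subsection{The case $n\le2s$}

Then $n=1$, $s\ge\frac12$ and $N=3-2s\le2$. Now the weighted half-space is parabolic, in the sense that logarithmic cutoffs have small energy, and stability is not needed. Let $\zeta\ge0$ be Lipschitz with bounded support and test with $(u-K)\zeta^2$. As $f(u)(u-K)\le0$,
\[
\int x^\alpha\zeta^2|\nabla u|^2\le-2\int x^\alpha(u-K)\zeta\,\nabla u\cdot\nabla\zeta ,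
\]
so by Cauchy--Schwarz and $|u-K|\le2K$, $\int x^\alpha\zeta^2|\nabla u|^2\le16K^2\int x^\alpha|\nabla\zeta|^2$. For $R>1$ take $\zeta=1$ for $\rho\le R$, $\zeta=2-\frac{\log\rho}{\log R}$ for $R\le\rho\le R^2$, and $\zeta=0$ beyond. Since $N\le2$, the right side is at most
\[
\frac{CK^2}{(\log R)^2}\int_R^{R^2}\rho^{N-3}\,d\rho\le\frac{CK^2}{(\log R)^2}\int_R^{R^2}\frac{d\rho}\rho=\frac{CK^2}{\log R}\to0 .
\]
So $\nabla u=0$. This completes the proof of Theorem~\ref{thm:A}. \qed

\section{High dimensions: proof of Theorem \ref{thm:B}}\label{sec:B}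

The plan is as follows. Suppose that $(-\Delta)^sv=f_0(v)$ and let $u$ be the extension of $v$. By the energy inequality for extensions, $u$ is stable once $\int|\xi|^{2s}|\hat g|^2d\xi\ge\int f_0'(v)g^2dy$ for all traces $g$. The sharp fractional Hardy inequality, whose constant we denote by $\mathcal C_{n,s}$, guarantees this when $f_0'(v(y))\le\mathcal C_{n,s}|y|^{-2s}$. We take slowly decaying profiles $v=(1+|y|^2)^{-b}$ with $b$ small. For these, everything is explicit in hypergeometric functions.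

\subsection{Extension of a given profile}

We normalize
\[
(-\Delta)^sv(y)=c_{n,s}\int_{\mathbb R^n}\frac{v(y)-\frac12(v(y+h)+v(y-h))}{|h|^{n+2s}}\,dh
\]
with $c_{n,s}>0$ such that $(-\Delta)^se^{i\xi\cdot y}=|\xi|^{2s}e^{i\xi\cdot y}$. Let
\[
P_x(h)=p\,x^{2s}(x^2+|h|^2)^{-\frac{n+2s}2},\qquad\int_{\mathbb R^n}P_x\,dh=1 ,
\]
with the normalizing constant $p>0$, and put
\[
d_s=\frac{2sp}{c_{n,s}}>0 .
\]
By part (i) of the next lemma, $d_s$ is the factor between the boundary flux and $(-\Delta)^s$; it plays the role of $1/d_{n,s}$ in the notation of the introduction.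

\begin{lemma}\label{lem:ext}
Let $v\in C^2(\mathbb R^n)$ be bounded with bounded first and second derivatives, and let $u(x,\cdot)=P_x*v$.

{\rm(i)} $u$ is bounded, $\operatorname{div}(x^\alpha\nabla u)=0$ in $\{x>0\}$, $u(x,\cdot)\to v$ uniformly as $x\to0$, $\nabla_yu$ and $x^\alpha u_x$ are bounded, and $-x^\alpha u_x\to d_s(-\Delta)^sv$ pointwise as $x\to0$.

{\rm(ii)} If $(-\Delta)^sv=f_0(v)$, then $u$ is a bounded weak solution of \eqref{eq:prob} with $f=d_sf_0$.

{\rm(iii)} For all $\varphi\in H^1(x^\alpha)$ with trace $g$, $\int x^\alpha|\nabla\varphi|^2\ge d_s\int|\xi|^{2s}|\hat g|^2\,d\xi$, where $\hat g$ is the unitary Fourier transform.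
\end{lemma}

\begin{proof}
(i) Let $m=n+2s$. Since $x^{\alpha+2s}=x$, we have $x^\alpha\nabla(x^{2s}\rho^{-m})=2s\rho^{-m}e_x+x\nabla\rho^{-m}$, whose divergence is
\[
(2s+1)\partial_x\rho^{-m}+x\Delta\rho^{-m}=-(2s+1)m\,x\rho^{-m-2}+x\,m(m+1-n)\rho^{-m-2}=0 .
\]
So $P_x(h)$, and hence $u$, solves the equation. Boundedness of $u$ and $\nabla_yu=P_x*\nabla v$ and uniform convergence follow since $P_x$ is an approximate identity and $v$ is uniformly continuous. Next,
\[
x^\alpha\partial_xP_x(h)=p\,(x^2+|h|^2)^{-\frac{n+2s}2}\Big[2s-(n+2s)\frac{x^2}{x^2+|h|^2}\Big],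
\]
so $|x^\alpha\partial_xP_x(h)|\le C|h|^{-n-2s}$, and $\int\partial_xP_x\,dh=0$. As $P_x$ is even,
\[
x^\alpha u_x(x,y)=\int x^\alpha\partial_xP_x(h)\Big[\tfrac12\big(v(y+h)+v(y-h)\big)-v(y)\Big]dh ,
\]
and the bracket is $O(\min(1,|h|^2))$ uniformly in $y$. Hence $x^\alpha u_x$ is bounded, and by dominated convergence it tends to
\[
2sp\int|h|^{-n-2s}\Big[\tfrac12\big(v(y+h)+v(y-h)\big)-v(y)\Big]dh=-d_s(-\Delta)^sv(y).
\]

(ii) By (i), $x^\alpha|\nabla u|^2\le C(x^\alpha+x^{-\alpha})\in L^1_{loc}$, and $u$ has trace $v$. For $\xi\in C^1_c(\overline{\mathbb R^{n+1}_+})$, integration by parts gives $\int_{\{x>\tau\}}x^\alpha\nabla u\cdot\nabla\xi=-\int_{\{x=\tau\}}\tau^\alpha u_x\xi\,dy$, and by (i) and dominated convergence the right side tends to $\int_\partial d_sf_0(v)\xi$ as $\tau\to0$.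

(iii) This is the energy inequality of Caffarelli and Silvestre \cite{CS}; here is a short proof with the constant $d_s$. By density, \eqref{eq:T} and Fatou's lemma we may take $\varphi\in C^1_c(\overline{\mathbb R^{n+1}_+})$. Fix $\xi\ne0$ and let $U(x)=\int P_x(h)\cos(\xi\cdot h)\,dh$. The extension of $\cos(\xi\cdot y)$ is $U(x)\cos(\xi\cdot y)$, so (i) gives $(x^\alpha U')'=x^\alpha|\xi|^2U$, $U\to1$ and $-x^\alpha U'\to d_s|\xi|^{2s}$ as $x\to0$. Moreover $U>0$, because $P_x(h)$ is a positive multiple of $\int_0^\infty\tau^{\frac n2+s-1}e^{-\tau(x^2+|h|^2)}d\tau$, a superposition of Gaussians in $h$. Let $\Psi(x)=\hat\varphi(x,\xi)$, the Fourier transform in $y$. Then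
\begin{align*}
0&\le\int_\tau^\infty x^\alpha\Big|\Psi'-\frac{U'}U\Psi\Big|^2dx=\int_\tau^\infty x^\alpha\Big(|\Psi'|^2-\frac{U'}U(|\Psi|^2)'+\frac{U'^2}{U^2}|\Psi|^2\Big)dx\\
&=\int_\tau^\infty x^\alpha\big(|\Psi'|^2+|\xi|^2|\Psi|^2\big)dx+\frac{\tau^\alpha U'(\tau)}{U(\tau)}|\Psi(\tau)|^2 ,
\end{align*}
since $\Psi$ vanishes for large $x$ and $(x^\alpha U'/U)'=x^\alpha|\xi|^2-x^\alpha U'^2/U^2$. Let $\tau\to0$ and integrate in $\xi$, using Plancherel's theorem.
\end{proof}

\subsection{The fractional Laplacian of $(1+|y|^2)^{-b}$}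

We write $F={}_2F_1$, so $F(A,B;C;\vartheta)=\sum_k\frac{(A)_k(B)_k}{(C)_kk!}\vartheta^k$, and recall the following facts:
\begin{itemize}
\item Kummer: ${}_1F_1(A;C;t)=e^t{}_1F_1(C-A;C;-t)$;
\item Pfaff: $(1-\vartheta)^AF(A,B;C;\vartheta)=F(A,C-B;C;\frac\vartheta{\vartheta-1})$ for small $|\vartheta|$;
\item Gauss: $F(A,B;C;1)=\frac{\Gamma(C)\Gamma(C-A-B)}{\Gamma(C-A)\Gamma(C-B)}$ if $C-A-B>0$.
\end{itemize}

\begin{lemma}\label{lem:frac}
Let $b>0$, $v(y)=(1+q)^{-b}$ with $q=|y|^2$, and $\vartheta=\frac q{1+q}\in[0,1)$, so that $v=(1-\vartheta)^b$. Then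
\[
(-\Delta)^sv=\kappa\,(1-\vartheta)^{b+s}F(-s,b+s;\tfrac n2;\vartheta),\qquad\kappa=4^s\,\frac{\Gamma(\frac n2+s)\Gamma(b+s)}{\Gamma(\frac n2)\Gamma(b)} .
\]
\end{lemma}

\begin{proof}
\emph{Gaussians.} We have $e^{-\tau|y|^2}=(4\pi\tau)^{-n/2}\int e^{i\xi\cdot y}e^{-|\xi|^2/4\tau}d\xi$, and $(-\Delta)^s$ inserts the factor $|\xi|^{2s}$. By radial symmetry, replace $e^{i\xi\cdot y}$ by its spherical mean $\sum_k\frac{(-1)^k\Gamma(n/2)}{k!\,\Gamma(n/2+k)}\big(\frac{|\xi||y|}2\big)^{2k}$. The sum of absolute values is at most $e^{|\xi||y|}$, so we may integrate termwise. The moment of $|\xi|^{2s+2k}$ with respect to the density $(4\pi\tau)^{-n/2}e^{-|\xi|^2/4\tau}$ is $(4\tau)^{s+k}\Gamma(\frac n2+s+k)/\Gamma(\frac n2)$. Hence, with Kummer's transformation,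
\[
(-\Delta)^se^{-\tau|y|^2}=4^s\tau^s\tfrac{\Gamma(\frac n2+s)}{\Gamma(\frac n2)}\,{}_1F_1(\tfrac n2+s;\tfrac n2;-\tau q)=4^s\tau^s\tfrac{\Gamma(\frac n2+s)}{\Gamma(\frac n2)}\,e^{-\tau q}{}_1F_1(-s;\tfrac n2;\tau q).
\]

\emph{Superposition.} Write $v=\frac1{\Gamma(b)}\int_0^\infty\tau^{b-1}e^{-\tau}e^{-\tau|y|^2}d\tau$. The second differences of $e^{-\tau|y|^2}$ with step $h$ are at most $C\min(1,\tau|h|^2)$, and $\int\min(1,\tau|h|^2)|h|^{-n-2s}dh=C\tau^s$. Since $\int\tau^{b+s-1}e^{-\tau}d\tau<\infty$, Fubini allows us to apply $(-\Delta)^s$ under the integral. The formula follows from $\int_0^\infty\tau^{b+s+k-1}e^{-\tau(1+q)}d\tau=\Gamma(b+s+k)(1+q)^{-b-s-k}$, summed over $k$ with absolute convergence because $\vartheta<1$.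
\end{proof}

\begin{remark}\label{rem:unstable}
Let $n>2s$ and $b=\frac{n-2s}2$. Then $F(-s,\frac n2;\frac n2;\vartheta)=(1-\vartheta)^s$, so $(-\Delta)^sv=\kappa(1-\vartheta)^{b+2s}=\kappa v^{\frac{n+2s}{n-2s}}$. Put $f_0(t)=0$ for $t\le0$, $f_0(t)=\kappa t^{\frac{n+2s}{n-2s}}$ on $[0,1]$, and extend $f_0$ linearly with slope $f_0'(1)$ beyond $t=1$. This is a nonnegative $C^{1,\beta}$ function for small $\beta$, and Lemma~\ref{lem:ext} gives a nonconstant bounded weak solution of \eqref{eq:prob}. By Theorem~\ref{thm:A} it is unstable if $n\le10s$.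
\end{remark}

\subsection{The nonlinearity and its derivative}

From now on $n\ge8$, $0<b<\min\{s,\frac12\}$, and $v$, $q$, $\vartheta$, $\kappa$ are as in Lemma~\ref{lem:frac}. By that lemma, $(-\Delta)^sv=f_0(v)$ with
\[
f_0(t)=\kappa\,t^{1+s/b}F(-s,b+s;\tfrac n2;1-t^{1/b}),\qquad t\in(0,1].
\]
For $k\ge1$, $(-s)_k<0$, so $F(-s,b+s;\frac n2;\cdot)$ is decreasing on $[0,1]$. By Gauss' formula its value at $1$ is $\frac{\Gamma(\frac n2)\Gamma(\frac n2-b)}{\Gamma(\frac n2+s)\Gamma(\frac n2-b-s)}>0$. Hence $f_0>0$ on $(0,1]$.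

To differentiate, apply Pfaff's transformation, differentiate, and apply it again, now with parameters $(A+1,B;C+1)$:
\begin{align*}
\frac d{d\vartheta}\big[(1-\vartheta)^AF(A,B;C;\vartheta)\big]&=-\tfrac{A(C-B)}C(1-\vartheta)^{-2}F(A+1,C-B+1;C+1;\tfrac\vartheta{\vartheta-1})\\
&=-\tfrac{A(C-B)}C(1-\vartheta)^{A-1}F(A+1,B;C+1;\vartheta).
\end{align*}
The resulting identity holds for small $|\vartheta|$, hence on $[0,1)$ by analytic continuation. With $A=b+s$, $B=-s$, $C=\frac n2$ and $dv/d\vartheta=-b(1-\vartheta)^{b-1}$,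
\begin{equation}\label{eq:fprime}
f_0'(v)=c\,(1-\vartheta)^s\Phi(\vartheta),\qquad c=\kappa\frac{(b+s)(n+2s)}{bn}>0,\quad\Phi(\vartheta)=F(-s,b+s+1;\tfrac n2+1;\vartheta).
\end{equation}
Since $(\frac n2+1)+s-(b+s+1)=\frac n2-b>1$, the series of $\Phi'$ converges at $1$ and $\Phi\in C^1([0,1])$. So $f_0'(t)=c\,t^{s/b}\Phi(1-t^{1/b})$ is $C^1$ on $[0,1]$, because $s/b>1$ and $1/b>1$, and $f_0(0)=f_0'(0)=0$. Extend $f_0$ by $0$ for $t\le0$ and linearly with slope $f_0'(1)=c\,\Phi(0)=c>0$ for $t>1$. Then $f_0\ge0$, and $f_0'$ is bounded and Lipschitz, so $f_0\in C^{1,\beta}(\mathbb R)$.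

\subsection{Comparison with the Hardy potential}

Since $|y|^{2s}=(\vartheta/(1-\vartheta))^s$, \eqref{eq:fprime} gives $|y|^{2s}f_0'(v)=c\,Q(\vartheta)$ with $Q=\vartheta^s\Phi$. We claim that $Q$ is increasing, so that the supremum is the limit at infinity. From $(\vartheta\frac d{d\vartheta}+A)F(A,B;C;\vartheta)=A\,F(A+1,B;C;\vartheta)$ with $A=-s$ we get $\vartheta\Phi'=s\Phi-sF(1-s,b+s+1;\frac n2+1;\vartheta)$, so
\[
Q'=s\vartheta^{s-1}\big[2\Phi(\vartheta)-F(1-s,b+s+1;\tfrac n2+1;\vartheta)\big].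
\]
The bracket is decreasing, since $\Phi$ is decreasing and the other series has positive coefficients. By Gauss' formula, at $\vartheta=1$
\[
\Phi(1)=\frac{\Gamma(\frac n2+1)\Gamma(\frac n2-b)}{\Gamma(\frac n2+1+s)\Gamma(\frac n2-b-s)},\qquad F(1-s,b+s+1;\tfrac n2+1;1)=\frac{\Gamma(\frac n2+1)\Gamma(\frac n2-b-1)}{\Gamma(\frac n2+s)\Gamma(\frac n2-b-s)},
\]
so the bracket there equals $\Phi(1)\big[2-\frac{n/2+s}{n/2-b-1}\big]$, with $\Phi(1)>0$. This is positive if and only if $4b<n-4-2s$, which holds because $4b<2<n-4-2s$ for $n\ge8$. So the bracket is positive on $[0,1]$ and $Q$ is increasing. Using $\Gamma(t+1)=t\Gamma(t)$ to simplify $c\,\Phi(1)$,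
\[
\sup_y|y|^{2s}f_0'(v(y))=c\,\Phi(1)=4^s\frac{\Gamma(1+b+s)\Gamma(\frac n2-b)}{\Gamma(1+b)\Gamma(\frac n2-b-s)}\xrightarrow[b\to0]{}4^s\frac{\Gamma(1+s)\Gamma(\frac n2)}{\Gamma(\frac n2-s)} .
\]
Put $\mathcal C_{n,s}=4^s\,\Gamma^2(\frac{n+2s}4)/\Gamma^2(\frac{n-2s}4)$. By \eqref{eq:hn}, $h_n(s)>0$ says exactly that $\mathcal C_{n,s}$ exceeds the last limit. So if $h_n(s)>0$, then for $b$ small enough
\begin{equation}\label{eq:hardy}
f_0'(v(y))\le\mathcal C_{n,s}|y|^{-2s}\qquad(y\ne0).
\end{equation}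

\subsection{Existence and stability}

Assume $h_n(s)>0$ and fix $b$ with \eqref{eq:hardy}. The function $v$ satisfies the assumptions of Lemma~\ref{lem:ext}, so $u(x,\cdot)=P_x*v$ defines a nonconstant bounded weak solution of \eqref{eq:prob} with $f=d_sf_0\ge0$. As $f'$ is bounded, \eqref{eq:T} shows that it suffices to check \eqref{eq:stab} for $\varphi\in C^1_c(\overline{\mathbb R^{n+1}_+})$. Let $g$ be its trace. Herbst's sharp fractional Hardy inequality \cite{He}, valid for $n>2s$, states $\int|\xi|^{2s}|\hat g|^2d\xi\ge\mathcal C_{n,s}\int|y|^{-2s}g^2dy$. With Lemma~\ref{lem:ext}(iii) and \eqref{eq:hardy},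
\[
\int x^\alpha|\nabla\varphi|^2\ge d_s\int|\xi|^{2s}|\hat g|^2d\xi\ge d_s\,\mathcal C_{n,s}\int|y|^{-2s}g^2dy\ge\int_\partial f'(u)\varphi^2 .
\]
So $u$ is stable.

\subsection{When $h_n(s)>0$}

Let $n\ge8$ and extend $h_n$ continuously to $s=0$ and $s=1$. With the digamma function $\psi=\Gamma'/\Gamma$,
\begin{align*}
h_n'(s)&=\psi(\tfrac n4+\tfrac s2)+\psi(\tfrac n4-\tfrac s2)-\psi(1+s)-\psi(\tfrac n2-s),\\
h_n''(s)&=\tfrac12\big[\psi'(\tfrac n4+\tfrac s2)-\psi'(\tfrac n4-\tfrac s2)\big]+\big[\psi'(\tfrac n2-s)-\psi'(1+s)\big]<0\quad\text{on }(0,1),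
\end{align*}
because $\psi'$ is decreasing on $(0,\infty)$ and $\frac n2-s>1+s$. So $h_n$ is strictly concave, with
\[
h_n(0)=0,\qquad h_n(1)=2\log\frac{n-2}4-\log\frac{n-2}2=\log\frac{n-2}8,\qquad h_n'(0)=2\psi(\tfrac n4)-\psi(\tfrac n2)-\psi(1).
\]
\begin{itemize}
\item For $n\ge10$, $h_n(1)\ge0$, so $h_n>0$ on $(0,1)$ by strict concavity.
\item For $n=8$, let $\gamma_{\mathrm E}=-\psi(1)$. Then $\psi(2)=1-\gamma_{\mathrm E}$ and $\psi(4)=\frac{11}6-\gamma_{\mathrm E}$, so $h_8'(0)=2-\frac{11}6=\frac16>0$.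
\item For $n=9$, $\psi(\frac14)=-\gamma_{\mathrm E}-\frac\pi2-3\log2$ and $\psi(\frac12)=-\gamma_{\mathrm E}-2\log2$. From $\psi(t+1)=\psi(t)+\frac1t$ we get $\psi(\frac94)=\psi(\frac14)+\frac{24}5$ and $\psi(\frac92)=\psi(\frac12)+\frac{352}{105}$. Hence
\[
h_9'(0)=2\psi(\tfrac94)-\psi(\tfrac92)-\psi(1)=\tfrac{48}5-\tfrac{352}{105}-\pi-4\log2=\tfrac{656}{105}-\pi-4\log2>0 ,
\]
as $\frac{656}{105}>6.2$ while $\pi+4\log2<3.15+2.8=5.95$.
\end{itemize}
So $h_8$ and $h_9$ are positive for small $s>0$. This completes the proof of Theorem~\ref{thm:B}. \qed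

\begin{thebibliography}{9}
\bibitem{CS} Caffarelli and Silvestre, Comm. PDE (2007).
\bibitem{DS} Louis Dupaigne and Yannick Sire, \emph{A Liouville theorem for non local elliptic equations}, arXiv:0909.1650 (2009).
\bibitem{He} Herbst, Comm. Math. Phys. (1977).
\end{thebibliography}

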